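\title{A functional envelope with finite positive entropy}

\begin{abstract}
The functional envelope of a continuous self-map $T$ of a compact metric space $X$ is the map $f\mapsto T\circ f$ on the space $C(X,X)$ with the uniform metric. Kolyada and Semikina conjectured that its topological entropy, in the sense of Bowen, is always $0$ or $\infty$. We show that the conjecture is false. If $X$ is the suspension of a minimal subshift of positive entropy and $T$ is a time-$\tau$ map of the suspension flow, then the envelope has the same entropy as $T$. On this one continuum the entropy of the envelope takes every value in $[0,\infty]$. We also show that on a space with at least $m$ components the envelope has entropy at least $m\,h(T)$, and that this bound is attained.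
\end{abstract}

\section{Introduction}

Let $(X,\rho)$ be a compact metric space and $T\colon X\to X$ a continuous map. Let $C(X,X)$ be the space of continuous self-maps of $X$ with the uniform metric $d(f,f')=\sup_{x\in X}\rho(f(x),f'(x))$, and put
\[
F_T\colon C(X,X)\to C(X,X),\qquad F_T(f)=T\circ f .
\]
The system $(C(X,X),F_T)$ is the \emph{functional envelope} of $(X,T)$. The map $F_T$ is uniformly continuous because $T$ is, but $C(X,X)$ need not be compact, so its entropy is understood in the sense of Bowen. Let $F$ be a uniformly continuous self-map of a metric space $(Z,d)$ and put $d_n(z,z')=\max_{0\le i<n}d(F^iz,F^iz')$. A set is \emph{$(n,\varepsilon)$-separated} if $d_n(z,z')>\varepsilon$ for any two of its points $z\ne z'$. For compact $K\subseteq Z$, let $s_n(\varepsilon,K)$ be the largest cardinality of an $(n,\varepsilon)$-separated subset of $K$; it is finite, because $K$ is compact for $d_n$, and it does not decrease when $\varepsilon$ decreases. Define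
\[
h(F,K)=\lim_{\varepsilon\to0}\limsup_{n\to\infty}\frac1n\log s_n(\varepsilon,K),\qquad h(F)=\sup_{K\text{ compact}}h(F,K).
\]
The set $K$ need not be invariant. If $Z$ is compact, then $h(F)=h(F,Z)$ is the ordinary topological entropy.

Two maps $f,f'$ are $(n,\varepsilon)$-separated by $F_T$ exactly when, for some $x\in X$, the points $f(x)$ and $f'(x)$ are $(n,\varepsilon)$-separated by $T$. So $h(F_T)$ measures how fast $T$ tells apart whole parametrized families of points. If $T$ is an isometry, so is $F_T$, and $h(F_T)=0$. The constant maps form a copy of $(X,T)$, so $h(F_T)\ge h(T)$. A nonconstant map has more freedom: if its values at $m$ points can be chosen independently, each point contributes its own copy of $(X,T)$, and $h(F_T)\ge m\,h(T)$. On the interval this works for every $m$ (Example~\ref{ex:interval}), so there $h(T)>0$ forces $h(F_T)=\infty$. It is also known that there are zero entropy maps on countable spaces and on the interval whose envelope has infinite entropy. All this suggests that any complexity of $F_T$ can be reproduced at arbitrarily many places of $X$ at once.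

\medskip\noindent
\textbf{Conjecture} (S.~Kolyada and J.~Semikina). \emph{For every compact metric space $X$ and every continuous $T\colon X\to X$, the entropy $h(F_T)$ is either $0$ or $\infty$.}
\medskip

The conjecture is known to hold for all Peano continua and for all compact spaces with continuum many connected components. We take the problem of deciding it for arbitrary compact metric spaces from \cite{DST}. The answer is negative.

Let $S$ be the shift $(Sy)_k=y_{k+1}$ on $\{0,1\}^{\mathbb Z}$ with the product topology. A \emph{subshift} is a nonempty closed set $Y$ with $S(Y)=Y$; it is \emph{minimal} if every orbit $\{S^ny:n\in\mathbb Z\}$, $y\in Y$, is dense in $Y$. Throughout the paper $Y$ is a minimal subshift of positive entropy (Section~\ref{sec:subshift} constructs one) and $S$ stands for $S|_Y$. The \emph{suspension} of $(Y,S)$ is the quotient space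
\[
X=(Y\times\mathbb R)/\!\sim,\qquad (y,s)\sim(S^ny,s-n)\quad(n\in\mathbb Z),
\]
with quotient map $p(y,s)=[y,s]$ and \emph{suspension flow} $\varphi_t[y,s]=[y,s+t]$. An \emph{orbit segment} is a set $\varphi_{[-M,M]}(z)=\{\varphi_tz:|t|\le M\}$ with $z\in X$ and $M>0$. A \emph{metric continuum} is a compact connected metric space.

\begin{theorem}\label{thm:main}
The suspension $X$ is a metric continuum. For every $\tau\in\mathbb R$ and $T=\varphi_\tau$,
\[
h(F_T)=h(T)=|\tau|\,h(S).
\]
In particular, $T=\varphi_1$ satisfies $0<h(F_T)=h(S)<\infty$, so the conjecture is false.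
\end{theorem}

We say that a map $F$ of a metric space $(Z,d)$ has \emph{equicontinuous iterates} if for every $\varepsilon>0$ there is $\delta>0$ such that $d(z,z')<\delta$ implies $d(F^iz,F^iz')\le\varepsilon$ for all $i\ge0$.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For the continuum $X$ of Theorem~\ref{thm:main}, $\{h(F_T):T\in C(X,X)\}=[0,\infty]$, and every value in $[0,\infty)$ is realized by a homeomorphism $T$ with $h(F_T)=h(T)$.
\item[(2)] For $T=\varphi_\tau$, the space $C(X,X)$ splits into two clopen $F_T$-invariant sets $A\sqcup B$, where $A$ is the set of maps whose image lies in one orbit segment, and $F_T|_B$ has equicontinuous iterates. In particular, $F_T$ has entropy $0$ on the space of homeomorphisms of $X$.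
\item[(3)] For every compact metric space $X'$ with at least $m$ components and every continuous $T'\colon X'\to X'$ we have $h(F_{T'})\ge m\,h(T')$. For each $m\ge1$ there is an example with exactly $m$ components and $0<h(F_{T'})=m\,h(T')<\infty$. Consequently, if $h(T')>0$ and $h(F_{T'})<\infty$, then $X'$ has finitely many components, and the constant $m$ is sharp.
\end{enumerate}
\end{theorem}

The suspension defeats the heuristic above because every path in $X$ runs along a flow line. A self-map $f$ of $X$ therefore sends orbits into orbits, and the values of $f$ along an orbit differ from one another only by flow times, which $T=\varphi_\tau$ does not change. Section~\ref{sec:cocycle} shows that these times are either bounded or cover the whole line. In the first case a single value of $f$ carries all the dynamics (Section~\ref{sec:A}). In the second case $f$ runs through a whole orbit and displays a whole sequence $y\in Y$, and this leaves a nearby map no room to separate from $f$ (Section~\ref{sec:B}).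

\section{Entropy and evaluation at points}\label{sec:entropy}

The following lemma collects the properties of entropy that we use. Products carry the maximum metric.

\begin{lemma}\label{lem:entropy}
Let $F,F',F_i$ be uniformly continuous self-maps of metric spaces $Z,Z',Z_i$, and let $K,K',K_i$ denote compact sets.
\begin{enumerate}
\item[(a)] If $K\subseteq K'\subseteq Z$, then $h(F,K)\le h(F,K')$. If $K,K'\subseteq Z$, then $h(F,K\cup K')=\max\{h(F,K),h(F,K')\}$.
\item[(b)] Let $Z$ be compact and let $\Phi\colon Z\to Z'$ be continuous with $\Phi\circ F=F'\circ\Phi$. Then $h(F',\Phi(Z))\le h(F)$, with equality if $\Phi$ is injective.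
\item[(c)] If $K_i\subseteq Z_i$, then $h(F_1\times\dots\times F_m,\,K_1\times\dots\times K_m)\le\sum_ih(F_i,K_i)$.
\item[(d)] If $F$ has equicontinuous iterates, then $h(F)=0$. In particular $h(\mathrm{id})=0$.
\item[(e)] If $Z$ is compact and $F$ is a homeomorphism, then $h(F^{-1})=h(F)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $s_n(\varepsilon,K)\le s_n(\varepsilon,K')$ in the first case and $s_n(\varepsilon,K\cup K')\le 2\max\{s_n(\varepsilon,K),s_n(\varepsilon,K')\}$ in the second.

(b) Given $\varepsilon$, take $\delta$ such that $d(z,z')\le\delta$ implies $d(\Phi z,\Phi z')\le\varepsilon$. Choosing one preimage for each point of an $(n,\varepsilon)$-separated subset of $\Phi(Z)$ gives an $(n,\delta)$-separated subset of $Z$. If $\Phi$ is injective, apply this also to $\Phi^{-1}$ on the compact invariant set $\Phi(Z)$.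

(c) Let $E_i\subseteq K_i$ be an $(n,\varepsilon/2)$-separated set of largest cardinality. Every point of $K_i$ is at $d_n$-distance at most $\varepsilon/2$ from some point of $E_i$, since otherwise it could be added to $E_i$. Assign to each point of $\prod K_i$ such a nearby element of $\prod E_i$. Two points with the same assigned element are at $d_n$-distance at most $\varepsilon$. Hence $s_n(\varepsilon,\prod K_i)\le\prod_is_n(\varepsilon/2,K_i)$, and $\limsup$ is subadditive.

(d) Given $\varepsilon$ and its $\delta$, cover $K$ by $N$ sets of diameter less than $\delta$. Each contains at most one point of an $(n,\varepsilon)$-separated set, so $s_n(\varepsilon,K)\le N$ for all $n$.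

(e) If $E$ is $(n,\varepsilon)$-separated for $F$, then $F^{n-1}E$ is $(n,\varepsilon)$-separated for $F^{-1}$.
\end{proof}

By (b), the entropy of a map of a compact metrizable space does not depend on the metric. The next lemma is the source of all our lower bounds. Its proof and part (c) are the two halves of the product formula for entropy \cite[Theorem~7.10]{Walters}, in the form that we need.

\begin{lemma}\label{lem:eval}
Let $T$ be a continuous self-map of a compact metric space $(X',\rho)$. Let $x_1,\dots,x_m\in X'$, and let $Z\subseteq X'$ and $K\subseteq C(X',X')$ be compact. Suppose that for every $a\in Z^m$ there is $f_a\in K$ with $f_a(x_i)=a_i$ for $i=1,\dots,m$. Then $h(F_T,K)\ge m\,h(T,Z)$.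
\end{lemma}

\begin{proof}
Let $E\subseteq Z$ be $(n,\varepsilon)$-separated for $T$. If $a\ne b$ in $E^m$, say $a_i\ne b_i$, then for some $j<n$
\[
d(F_T^jf_a,F_T^jf_b)\ge\rho(T^jf_a(x_i),T^jf_b(x_i))=\rho(T^ja_i,T^jb_i)>\varepsilon .
\]
So $s_n(\varepsilon,K)\ge s_n(\varepsilon,Z)^m$.
\end{proof}

\begin{example}\label{ex:interval}
Let $X'=[0,1]$ and $x_i=i/m$ for $i=0,\dots,m$. For $a\in[0,1]^{m+1}$ let $f_a$ be affine on each $[x_{i-1},x_i]$ with $f_a(x_i)=a_i$. The map $a\mapsto f_a$ is an isometry, so its image $K$ is compact, and $h(F_T)\ge(m+1)h(T)$ for every $m$ and every continuous $T$.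
\end{example}

Disconnectedness gives the same freedom. The case $m=1$ of the next proposition is the bound $h(F_{T'})\ge h(T')$ given by the constant maps.

\begin{proposition}\label{prop:components}
If a compact metric space $X'$ has at least $m$ components, then $h(F_{T'})\ge m\,h(T')$ for every continuous $T'\colon X'\to X'$.
\end{proposition}

\begin{proof}
Take $x_1,\dots,x_m$ in distinct components. In a compact Hausdorff space the component of a point is the intersection of the clopen sets that contain it, so each pair $x_i,x_j$ is separated by a clopen set. These finitely many clopen sets generate a finite clopen partition in which the $x_i$ lie in distinct atoms. Adding the remaining atoms to the atom of $x_1$, we obtain a clopen partition $X'=U_1\sqcup\dots\sqcup U_m$ with $x_i\in U_i$. For $a\in X'^m$ let $f_a$ be the continuous map equal to $a_i$ on $U_i$. Again $a\mapsto f_a$ is an isometry, and Lemma~\ref{lem:eval} applies with $Z=X'$.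
\end{proof}

We look for a counterexample with $0<h(T)<\infty$, so that positivity of $h(F_T)$ comes for free. The results above say what to avoid: the space should be connected, and the values of a self-map at different points should be tied together in a way that $T$ respects.

\section{A minimal subshift of positive entropy}\label{sec:subshift}

For a subshift $Y$ let $p_n$ be the number of words of length $n$ that occur in points of $Y$. It is a textbook fact that $h(S|_Y)=\lim_n\frac1n\log p_n$. Hence $h(S|_Y)\le\log2$, and $h(S|_Y)=0$ if $Y$ is finite. Cylinders form a base of the topology, so the orbit of $y$ is dense in $Y$ if and only if every word that occurs in some point of $Y$ occurs in $y$. Minimality thus asks every word to appear everywhere, while entropy asks for free choices. We meet both demands by building words with a short compulsory prefix and a long free tail.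

\begin{proposition}\label{prop:subshift}
There is a minimal subshift $Y\subseteq\{0,1\}^{\mathbb Z}$ with $h(S|_Y)\ge\frac23\log2$.
\end{proposition}

\begin{proof}
Let $W_0=\{0,1\}$. Suppose $W_n=\{w_1,\dots,w_{N_n}\}$ is a set of $N_n\ge2$ words of length $\ell_n$. Choose $m_n\geq1$ with $\frac{m_n}{N_n+m_n}\ge1-4^{-n-1}$, and let $W_{n+1}$ consist of all words
\[
w_1w_2\cdots w_{N_n}\,v_1\cdots v_{m_n},\qquad v_i\in W_n .
\]
For instance, with $m_0=6$ the set $W_1$ consists of the $64$ words of length $8$ that begin with $01$. In general $\ell_{n+1}=\ell_n(N_n+m_n)$ and $N_{n+1}=N_n^{m_n}$, so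
\[
\frac{\log N_{n+1}}{\ell_{n+1}}=\frac{\log N_n}{\ell_n}\cdot\frac{m_n}{N_n+m_n}.
\]
Since $\prod(1-a_i)\ge1-\sum a_i$ for $a_i\in[0,1]$, we get $\frac{\log N_n}{\ell_n}\ge\bigl(1-\sum_{i\ge0}4^{-i-1}\bigr)\log2=\frac23\log2$ for all $n$.

Call a word \emph{allowed} if it is a subword of a word of some $W_n$, and let $Y$ be the set of sequences all of whose finite subwords are allowed. Then $Y$ is closed and $S(Y)=Y$. It is nonempty: place a word of $W_n$ with its middle at position $0$, extend it arbitrarily to a sequence $y^{(n)}$, and take a limit point; since $\ell_n\to\infty$, each finite window of the limit lies inside one of these words.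

Let $y\in Y$, fix $n$, and let $u$ be a subword of $y$ of length $2\ell_{n+1}$. It is a subword of a word of some $W_k$, and $k\geq n+1$ because $\ell_k\geq2\ell_{n+1}$. A word of $W_k$ is a concatenation of words of $W_{n+1}$, so $u$ contains a full word of $W_{n+1}$, and its prefix contains all words of $W_n$. Thus every $y\in Y$ contains every allowed word, and $Y$ is minimal. Also $p_{\ell_n}\ge N_n$, so $h(S|_Y)=\lim_n\frac1{\ell_n}\log p_{\ell_n}\ge\frac23\log2$.
\end{proof}

From now on $Y$ is any minimal subshift with $h(S)>0$. Then $0<h(S)\le\log 2$ and $Y$ is infinite. It has no periodic points, since a periodic orbit is finite, hence closed, and would be dense in $Y$.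

\section{The suspension and its flow}\label{sec:suspension}

The quotient map $p$ is open, because the saturation of an open set is the union of its images under the homeomorphisms $(y,s)\mapsto(S^ny,s-n)$. Let $I$ be an open interval of length at most $1$. Two equivalent points of $Y\times I$ have heights differing by an integer of absolute value less than $1$, so they coincide. Hence $p$ maps $Y\times I$ homeomorphically onto an open set $U_I\subseteq X$, a \emph{flow box}. The preimage $p^{-1}(U_I)$ is the disjoint union of the open sets $Y\times(I-n)$, each mapped homeomorphically onto $U_I$, so $p$ is a covering map.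

The \emph{height} $\pi\colon X\to\mathbb R/\mathbb Z$, $\pi[y,s]=s\bmod1$, is well defined and continuous. The flow $\varphi\colon X\times\mathbb R\to X$ is well defined, and it is continuous because $p\times\mathrm{id}$ is an open continuous surjection and $((y,s),t)\mapsto[y,s+t]$ is continuous. We have $\varphi_s\varphi_t=\varphi_{s+t}$ and $\pi(\varphi_tw)=\pi(w)+t$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $X$ is compact and metrizable.
\item[(b)] For each $z\in X$ the map $t\mapsto\varphi_tz$ is injective.
\item[(c)] Every orbit of $\varphi$ is dense, and $X$ is connected.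
\item[(d)] Let $\gamma\colon\mathbb R\to X$ be continuous and $\gamma(0)=[y,s]$. Then $\gamma(t)=[y,\alpha(t)]$ for a continuous $\alpha\colon\mathbb R\to\mathbb R$ with $\alpha(0)=s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $X=p(Y\times[0,1])$ is compact. Two points of different heights are separated by preimages of open sets under $\pi$; two distinct points of equal height lie in a common flow box, which is open and Hausdorff. So $X$ is Hausdorff. The images under $p$ of a countable base of $Y\times\mathbb R$ form a countable base of $X$, and a compact Hausdorff space with a countable base is metrizable.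

(b) If $[y,s+t]=[y,s+t']$, then $S^ny=y$ and $t-t'=n$ for some $n\in\mathbb Z$, and $n=0$ because $Y$ has no periodic points.

(c) The orbit of $[y,s]$ contains $[S^ny,r]=[y,r+n]$ for all $n\in\mathbb Z$ and $r\in\mathbb R$, so it contains the image of a dense subset of $Y\times\mathbb R$. Thus $X$ is the closure of a continuous image of $\mathbb R$.

(d) Lift $\gamma$ through the covering $p$ to a path in $Y\times\mathbb R$ through $(y,s)$. Its first coordinate is a continuous map from $\mathbb R$ to the totally disconnected space $Y$, hence constant.
\end{proof}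

We fix a metric $\rho$ on $X$. In agreement with the known case of the conjecture, $X$ is not locally connected. Indeed, $Y$ has no isolated point, since for an isolated $y$ the open sets $\{S^ny\}$ would cover $Y$ (every orbit meets $\{y\}$) and $Y$ would be finite; so the components $p(\{y\}\times I)$ of a flow box are not open.

\begin{proposition}\label{prop:flowentropy}
For every $\tau\in\mathbb R$, $h(\varphi_\tau)=|\tau|\,h(S)$.
\end{proposition}

\begin{proof}
We have $\varphi_1[y,s]=[y,s+1]=[Sy,s]$. Hence the injective map $y\mapsto[y,0]$ intertwines $S$ with $\varphi_1$, and the surjection $p\colon Y\times[0,1]\to X$ intertwines $S\times\mathrm{id}$ with $\varphi_1$. By Lemma~\ref{lem:entropy}(a)--(d), $h(S)\le h(\varphi_1)\le h(S\times\mathrm{id})\le h(S)$.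

Let $\sigma,\tau>0$. Given $\varepsilon$, take $\delta$ such that $\rho(v,v')\le\delta$ implies $\rho(\varphi_sv,\varphi_sv')\le\varepsilon$ for $0\le s\le\tau$. Given $m$, let $n=\lceil m\sigma/\tau\rceil$. Each time $j\sigma$ with $0\le j<m$ lies in $[0,n\tau)$, so it has the form $i\tau+s$ with $0\le i<n$ and $0\le s<\tau$. Therefore two points that are not $(n,\delta)$-separated by $\varphi_\tau$ are not $(m,\varepsilon)$-separated by $\varphi_\sigma$, and $s_m(\varepsilon,X)$ for $\varphi_\sigma$ is at most $s_n(\delta,X)$ for $\varphi_\tau$. Since $n/m\to\sigma/\tau$, we get $h(\varphi_\sigma)\le\frac\sigma\tau h(\varphi_\tau)$. Exchanging $\sigma$ and $\tau$ gives equality, so $h(\varphi_\tau)=\tau h(\varphi_1)$ for $\tau>0$. Lemma~\ref{lem:entropy}(d),(e) covers $\tau\le0$.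
\end{proof}

\section{The cocycle of a self-map}\label{sec:cocycle}

By Lemma~\ref{lem:basic}(d), a self-map $f$ of $X$ sends each orbit into an orbit. We record how far the image travels.

\begin{lemma}\label{lem:cocycle}
For $f\in C(X,X)$, $x\in X$ and $t\in\mathbb R$ there is a unique real number $c_f(x,t)$ with
\[
f(\varphi_tx)=\varphi_{c_f(x,t)}f(x).
\]
The function $(f,x,t)\mapsto c_f(x,t)$ is continuous on $C(X,X)\times X\times\mathbb R$, and
\begin{align}
c_f(x,s+t)&=c_f(x,s)+c_f(\varphi_sx,t),\label{eq:cocycle}\\
c_f(x,t)&=-c_f(\varphi_tx,-t),\label{eq:reverse}\\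
c_{\varphi_\tau\circ f}&=c_f\qquad(\tau\in\mathbb R).\label{eq:invariant}
\end{align}
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:basic}(d) to the path $t\mapsto f(\varphi_tx)$ and put $c_f(x,t)=\alpha(t)-\alpha(0)$. This number has the required property, it is unique by Lemma~\ref{lem:basic}(b), it vanishes at $t=0$, and it is continuous in $t$.

For joint continuity we compare with heights. Let $W=C(X,X)\times X$ and $H((f,x),t)=\pi f(\varphi_tx)-\pi f(x)\in\mathbb R/\mathbb Z$. The map $H$ is continuous, because $\rho(f(z),f'(z'))\le\rho(f(z),f(z'))+d(f,f')$, and $H(\cdot,0)=0$. By the homotopy lifting property of the covering $\mathbb R\to\mathbb R/\mathbb Z$, which holds for an arbitrary parameter space $W$, the restriction of $H$ to $W\times[0,L]$ has a continuous real lift vanishing at $t=0$, and so does the restriction to $W\times[-L,0]$. For fixed $(f,x)$ the path $c_f(x,\cdot)$ is also a lift of $H((f,x),\cdot)$ vanishing at $0$, and such a lift is unique. So $c$ is continuous on $W\times[-L,L]$ for every $L$.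

Identity \eqref{eq:cocycle} follows from uniqueness and $f(\varphi_t\varphi_sx)=\varphi_{c_f(\varphi_sx,t)}\varphi_{c_f(x,s)}f(x)$. Replacing $(s,t)$ by $(t,-t)$ in it gives \eqref{eq:reverse}. Finally $\varphi_\tau f(\varphi_tx)=\varphi_{c_f(x,t)}\varphi_\tau f(x)$, which is \eqref{eq:invariant}.
\end{proof}

A constant map has $c_f=0$, and $f=\varphi_\sigma$ has $c_f(x,t)=t$. The smallest case that shows why the envelope gains no entropy is that of two points on one orbit.

\begin{example}\label{ex:two}
Let $T=\varphi_\tau$ with $\tau\ne0$, fix $x\in X$ and $x'=\varphi_tx$, and let $K\subseteq C(X,X)$ be compact. Put $C=\max_{f\in K}|c_f(x,t)|$ and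
\[
\Psi\colon X\times[-C,C]\to X\times X,\qquad\Psi(v,a)=(v,\varphi_av).
\]
Every pair $(f(x),f(x'))$ with $f\in K$ lies in the image of $\Psi$. Since the flow is commutative, $\Psi(Tv,a)=(Tv,T\varphi_av)$, so $\Psi$ intertwines $T\times\mathrm{id}$ with $T\times T$. By Lemma~\ref{lem:entropy}(b)--(d), $T\times T$ has entropy at most $h(T)$ on the image of $\Psi$, whereas on all of $X\times X$ the products $E\times E$ of separated sets give it entropy at least $2h(T)$. The second point adds only a real parameter that $T$ leaves fixed.
\end{example}

To control $f$ on all of $X$ we must let $t$ run over $\mathbb R$. Then $C$ may tend to infinity, as it does for $K=\{\mathrm{id}\}$, and the argument breaks down: the maps $\varphi_a$, $a\in\mathbb R$, are not equicontinuous, by Lemma~\ref{lem:entropy}(d) and Proposition~\ref{prop:flowentropy}. So we separate the maps with bounded cocycle from the others. Let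
\[
A=\{f\in C(X,X):f(X)\text{ lies in an orbit segment}\},\qquad B=C(X,X)\setminus A .
\]
An unbounded cocycle could a priori be bounded on one side along each orbit, or bounded along each orbit without a common bound. Minimality excludes both.

\begin{lemma}\label{lem:dichotomy}
For $f\in C(X,X)$ the following are equivalent: \textup{(i)} $f\in A$; \textup{(ii)} $c_f$ is bounded on $X\times\mathbb R$; \textup{(iii)} $c_f(x,\mathbb R)\ne\mathbb R$ for every $x\in X$.
\end{lemma}

\begin{proof}
Write $c=c_f$. If $f(X)\subseteq\varphi_{[-M,M]}(z)$, write $f(x)=\varphi_az$ and $f(\varphi_tx)=\varphi_bz$ with $|a|,|b|\le M$; then $c(x,t)=b-a$, so $|c|\le2M$. Conversely, if $|c|\le M$, then $f$ maps the dense orbit of a point $x$ into the compact set $\varphi_{[-M,M]}(f(x))$, so it maps $X$ into that set. Thus (i) and (ii) are equivalent, and (ii) implies (iii).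

Assume (iii). Each set $c(x,\mathbb R)$ is an interval other than $\mathbb R$, so it is bounded above or below. Hence $X$ is the union over $N\geq1$ of the closed sets
\[
P_N=\{x:c(x,t)\le N\text{ for all }t\},\qquad Q_N=\{x:c(x,t)\ge-N\text{ for all }t\}.
\]
By the Baire category theorem one of them contains a nonempty open set $V$. Every orbit meets $V$, so the open sets $\varphi_{-s}V$, $s\in\mathbb R$, cover $X$. By compactness there is $L$ such that every $x$ has some $s$ with $|s|\le L$ and $\varphi_sx\in V$. Let $C_L$ be the maximum of $|c|$ on $X\times[-L,L]$ and $M=C_L+N$. If $V\subseteq P_N$, then \eqref{eq:cocycle} gives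
\[
c(x,t)=c(x,s)+c(\varphi_sx,t-s)\le C_L+N=M\qquad\text{for all }x,t,
\]
and \eqref{eq:reverse} turns this upper bound into $c\ge-M$. If $V\subseteq Q_N$, the same identity gives $c\ge-M$, and \eqref{eq:reverse} gives $c\le M$. So (ii) holds.
\end{proof}

By \eqref{eq:invariant} and (ii), $f\in A$ if and only if $\varphi_\tau\circ f\in A$. So $A$ and $B$ are invariant under $F_{\varphi_\tau}$.

\section{Maps into an orbit segment}\label{sec:A}

On $A$ the argument of Example~\ref{ex:two} works for all points of $X$ at once. The number $a$ is replaced by a function that records the position of $f(x)$ relative to $f(e)$ for a base point $e$.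

Fix $e\in X$ and let $f\in A$, say $f(X)\subseteq\varphi_{[-M,M]}(z)$. Then $f(X)\subseteq\varphi_{[-2M,2M]}(f(e))$. The map $t\mapsto\varphi_tf(e)$ is a continuous injection of $[-2M,2M]$, hence a homeomorphism onto its image. Composing $f$ with the inverse gives a continuous function $g_f\colon X\to\mathbb R$ with
\[
f(x)=\varphi_{g_f(x)}f(e),\qquad g_f(e)=0,
\]
and $g_f$ is unique by Lemma~\ref{lem:basic}(b). On the orbit of $e$ it is the cocycle: $g_f(\varphi_te)=c_f(e,t)$.

\begin{lemma}\label{lem:g}
The map $f\mapsto g_f$ from $A$ to $C(X,\mathbb R)$, with the supremum norm, is continuous.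
\end{lemma}

\begin{proof}
Let $0<\eta<\frac14$, and take $\delta$ such that $\rho(w,w')<\delta$ implies that $\pi(w)-\pi(w')$ has a real representative in $(-\eta,\eta)$. Let $f,f'\in A$ with $d(f,f')<\delta$. Since $g_f(x)\equiv\pi f(x)-\pi f(e)\pmod1$,
\[
g_f(x)-g_{f'}(x)\equiv\bigl(\pi f(x)-\pi f'(x)\bigr)-\bigl(\pi f(e)-\pi f'(e)\bigr)\pmod1 .
\]
So the continuous function $g_f-g_{f'}$ takes values in the union of the pairwise disjoint intervals $(k-2\eta,k+2\eta)$, $k\in\mathbb Z$. It vanishes at $e$ and $X$ is connected, so $\|g_f-g_{f'}\|\le2\eta$.
\end{proof}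

\begin{proposition}\label{prop:A}
Let $T=\varphi_\tau$ and let $K\subseteq A$ be compact. Then $h(F_T,K)\le h(T)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:g} the set $G=\{g_f:f\in K\}$ is compact; let $C$ bound the norms of its elements. Define
\[
\Phi\colon X\times G\to C(X,X),\qquad\Phi(v,g)(x)=\varphi_{g(x)}v .
\]
The map $\Phi$ is continuous because $\varphi$ is uniformly continuous on $X\times[-C,C]$. Commutativity of the flow gives $\Phi(Tv,g)=T\circ\Phi(v,g)$, so $\Phi$ intertwines $T\times\mathrm{id}_G$ with $F_T$. Each $f\in K$ equals $\Phi(f(e),g_f)$, so $K\subseteq\Phi(X\times G)$. By Lemma~\ref{lem:entropy}(a)--(d),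
\[
h(F_T,K)\le h(F_T,\Phi(X\times G))\le h(T\times\mathrm{id}_G)\le h(T)+h(\mathrm{id}_G)=h(T).\qedhere
\]
\end{proof}

\section{Rigidity of the remaining maps}\label{sec:B}

A map in $B$ runs through an entire orbit $\{[y,r]:r\in\mathbb R\}$. At height $k\in\mathbb Z$ it sits at $[S^ky,0]$, where the central symbol is $y_k$. A nearby map sees the same central symbol at the same moment, and a point of a subshift is determined by its symbols. We first make precise that close points of $X$ have close heights and the same central symbol.

\begin{lemma}\label{lem:close}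
For every $\eta>0$ there is $\delta>0$ with the following property. If $w=[y,s]$ with $s\in[0,1)$ and $\rho(w,w')<\delta$, then $w'=[y',s']$ for some $(y',s')$ with $|s-s'|<\eta$ and $y'_0=y_0$.
\end{lemma}

\begin{proof}
Otherwise there are $w_n=[y_n,s_n]$ with $s_n\in[0,1)$ and $w'_n$ with $\rho(w_n,w'_n)\to0$ for which the conclusion fails. Passing to a subsequence, $(y_n,s_n)\to(y,s)$, and then $w'_n\to[y,s]$. For large $n$ the point $w_n'$ lies in the flow box over $I=(s-\frac12,s+\frac12)$, and its representative $(y'_n,s'_n)\in Y\times I$ tends to $(y,s)$. So for large $n$ we have $|s_n-s'_n|<\eta$ and $(y'_n)_0=y_0=(y_n)_0$, a contradiction.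
\end{proof}

For $\eta\in(0,\frac12)$ we fix such a number $\delta=\delta(\eta)$. Lemma~\ref{lem:close} chooses a representative of $w'$ separately at each moment. The point of the next proof is that along a path these choices agree with a single lift.

\begin{lemma}\label{lem:reading}
Let $\eta\in(0,\frac12)$ and $\delta=\delta(\eta)$. Let $\gamma,\gamma'\colon\mathbb R\to X$ be continuous with $\rho(\gamma(t),\gamma'(t))<\delta$ for all $t$. Suppose $\gamma(t)=\varphi_{c(t)}\gamma(0)$ with $c(\mathbb R)=\mathbb R$. Then $\gamma'(t)\in\varphi_{[-\eta,\eta]}(\gamma(t))$ for all $t$.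
\end{lemma}

\begin{proof}
Write $\gamma(0)=[y,s]$ with $s\in[0,1)$ and, by Lemma~\ref{lem:close}, $\gamma'(0)=[y',s']$ with $|s-s'|<\eta$. By Lemma~\ref{lem:basic}(d), $\gamma(t)=[y,\alpha(t)]$ and $\gamma'(t)=[y',\alpha'(t)]$ with $\alpha,\alpha'$ continuous, $\alpha(0)=s$ and $\alpha'(0)=s'$. By Lemma~\ref{lem:basic}(b), $\alpha=s+c$, so $\alpha(\mathbb R)=\mathbb R$.

Fix $t$ and let $k=\lfloor\alpha(t)\rfloor$. Then $\gamma(t)=[S^ky,\alpha(t)-k]$ with $\alpha(t)-k\in[0,1)$. By Lemma~\ref{lem:close}, $\gamma'(t)=[y'',s'']$ with
\[
|s''-(\alpha(t)-k)|<\eta,\qquad y''_0=(S^ky)_0=y_k .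
\]
The pair $(y'',s'')$ is equivalent to $(y',\alpha'(t))$, so $y''=S^{k+m}y'$ and $s''=\alpha'(t)-k-m$ for some integer $m=m(t)$. Hence $|\alpha'(t)-\alpha(t)-m(t)|<\eta$.

The continuous function $\alpha'-\alpha$ therefore takes values in the union of the pairwise disjoint intervals $(m-\eta,m+\eta)$, $m\in\mathbb Z$, and its value at $0$ lies in $(-\eta,\eta)$. So $|\alpha'(t)-\alpha(t)|<\eta$ and $m(t)=0$ for all $t$. Then $y''=S^ky'$, and $y'_k=y''_0=y_k$ for $k=\lfloor\alpha(t)\rfloor$. Since $\alpha$ is onto, every integer $k$ occurs, so $y'=y$ and $\gamma'(t)=\varphi_{\alpha'(t)-\alpha(t)}\gamma(t)$.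
\end{proof}

\begin{example}\label{ex:identity}
Let $d(\mathrm{id},f')<\delta(\eta)$ and $x\in X$. Lemma~\ref{lem:reading} applied to $\gamma(t)=\varphi_tx$ and $\gamma'(t)=f'(\varphi_tx)$ gives, at $t=0$, $f'(x)=\varphi_{u}x$ with $|u|\le\eta$. A map close to the identity can only slide points a little along their orbits. Hence $T^nf'(x)=\varphi_uT^nx$ stays close to $T^nx$ for all $n$, although $T=\varphi_\tau$ may have positive entropy.
\end{example}

For a general $f\in B$, Lemma~\ref{lem:dichotomy} supplies one orbit on which the lemma applies, and one dense orbit is enough.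

\begin{proposition}\label{prop:B}
Let $\eta\in(0,\frac12)$ and $\delta=\delta(\eta)$.
\begin{enumerate}
\item[(a)] If $f\in B$, $f'\in C(X,X)$ and $d(f,f')<\delta$, then there is a function $u\colon X\to[-\eta,\eta]$ with $f'(x)=\varphi_{u(x)}f(x)$ for all $x\in X$.
\item[(b)] The sets $A$ and $B$ are clopen.
\item[(c)] For $T=\varphi_\tau$, the map $F_T|_B$ has equicontinuous iterates.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:dichotomy} there is $x_0$ with $c_f(x_0,\mathbb R)=\mathbb R$. Lemma~\ref{lem:reading} applies to $\gamma(t)=f(\varphi_tx_0)$ and $\gamma'(t)=f'(\varphi_tx_0)$. So $(f(x),f'(x))$ lies in $R=\{(w,\varphi_sw):w\in X,\ |s|\le\eta\}$ for all $x$ in the dense orbit of $x_0$. The set $R$ is a continuous image of $X\times[-\eta,\eta]$, hence closed, so $(f(x),f'(x))\in R$ for all $x\in X$.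

(b) Suppose $f\in B$, $f'\in A$ and $d(f,f')<\delta$. If $f'(X)\subseteq\varphi_{[-M,M]}(z)$, then $f(x)=\varphi_{-u(x)}f'(x)$ lies in $\varphi_{[-M-\eta,M+\eta]}(z)$ for all $x$, so $f\in A$, a contradiction. Thus $A$ and $B$ are at distance at least $\delta$, and each is open.

(c) Given $\varepsilon>0$, choose $\eta\in(0,\frac12)$ with $\rho(\varphi_sw,w)\le\varepsilon$ for all $w\in X$ and $|s|\le\eta$. If $f,f'\in B$ and $d(f,f')<\delta(\eta)$, then by (a), for all $i\ge0$ and $x\in X$,
\[
T^if'(x)=\varphi_{i\tau}\varphi_{u(x)}f(x)=\varphi_{u(x)}T^if(x),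
\]
so $d(F_T^if,F_T^if')\le\varepsilon$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$ is a metric continuum by Lemma~\ref{lem:basic}(a),(c), and $h(T)=|\tau|h(S)$ by Proposition~\ref{prop:flowentropy}. Proposition~\ref{prop:components} with $m=1$ gives $h(F_T)\ge h(T)$. Let $K\subseteq C(X,X)$ be compact. By Proposition~\ref{prop:B}(b), $K\cap A$ and $K\cap B$ are compact; we discard either if it is empty. We have $h(F_T,K\cap A)\le h(T)$ by Proposition~\ref{prop:A}, and $h(F_T,K\cap B)=0$ by Proposition~\ref{prop:B}(c) and Lemma~\ref{lem:entropy}(d). By Lemma~\ref{lem:entropy}(a), $h(F_T,K)\le h(T)$. Hence $h(F_T)=h(T)$, and for $\tau=1$ this value lies in $(0,\log2]$.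
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(1) A value $v\in[0,\infty)$ is realized by the homeomorphism $\varphi_\tau$ with $\tau=v/h(S)$, by Theorem~\ref{thm:main}. For the value $\infty$ we transplant Example~\ref{ex:interval} to an arc in $X$. Fix $z\in X$ and let $j(t)=\varphi_tz$ for $t\in[0,1]$; this is a homeomorphism onto an arc $J$. By the Tietze extension theorem, $j^{-1}\colon J\to[0,1]$ extends to a continuous $r\colon X\to[0,1]$. Let $g(t)=1-|1-2t|$ be the full tent map. Its entropy is $\log2$; we need only $h(g)>0$, which holds because $g^2$ maps each of $[0,\frac14]$ and $[\frac34,1]$ onto $[0,1]$, so that the $2^n$ itineraries of length $n$ of $g^2$ through these two intervals are all realized and give $s_{2n}(\frac14,[0,1])\ge2^n$. Put $T=j\circ g\circ r$. Then $T\circ j=j\circ g$, so $h(T,J)=h(g)$ by Lemma~\ref{lem:entropy}(b).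

Fix distinct points $x_1,\dots,x_k\in X$, a number $\beta>0$ less than half of all their mutual distances, and $\psi_i(x)=\max\{0,1-\rho(x,x_i)/\beta\}$. The $\psi_i$ have pairwise disjoint supports and $\psi_i(x_i)=1$. For $a\in[0,1]^k$ the function $\sum_ia_i\psi_i$ takes values in $[0,1]$ and equals $a_i$ at $x_i$. Put $f_a=j\circ\sum_ia_i\psi_i$. The map $a\mapsto f_a$ is continuous, since $\|\sum a_i\psi_i-\sum b_i\psi_i\|\le\max_i|a_i-b_i|$ and $j$ is uniformly continuous, so $K=\{f_a\}$ is compact. The tuples $(f_a(x_1),\dots,f_a(x_k))$ fill $J^k$. Lemma~\ref{lem:eval} gives $h(F_T)\ge k\,h(g)$ for every $k$, so $h(F_T)=\infty$.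

(2) The sets $A$ and $B$ are invariant by the remark after Lemma~\ref{lem:dichotomy}, and the rest of the first statement is Proposition~\ref{prop:B}(b),(c). No orbit segment equals $X$, since $\varphi_{M+1}z\notin\varphi_{[-M,M]}(z)$ by Lemma~\ref{lem:basic}(b). So every surjective map, in particular every homeomorphism, lies in $B$. The homeomorphisms form an $F_T$-invariant subset of $B$, on which $F_T$ has equicontinuous iterates and hence entropy $0$.

(3) The lower bound is Proposition~\ref{prop:components}. If $h(T')>0$ and $X'$ has infinitely many components, it holds for every $m$ and gives $h(F_{T'})=\infty$; this is the stated consequence.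

For sharpness let $X'=X\times\{1,\dots,m\}$, with the metric $\rho$ on each sheet $X\times\{i\}$ and with distance $D=1+\operatorname{diam}X$ between points of different sheets. Let $T=\varphi_\tau$ with $\tau\ne0$ and $T'=T\times\mathrm{id}$. The components of $X'$ are the $m$ sheets. Each sheet is invariant and carries a copy of $T$, so $h(T')=h(T)\in(0,\infty)$ by Lemma~\ref{lem:entropy}(a),(b).

A map $f\in C(X',X')$ sends each sheet, being connected, into one sheet, so $f(x,i)=(f_i(x),j_i)$ with $f_i\in C(X,X)$. Let $C_{\mathbf j}$ be the set of maps with a given $\mathbf j=(j_1,\dots,j_m)$. Maps with different $\mathbf j$ are at distance $D$, so the finitely many sets $C_{\mathbf j}$ are clopen. The map $f\mapsto(f_1,\dots,f_m)$ is an isometry of $C_{\mathbf j}$ onto $C(X,X)^m$, and since $T'f(x,i)=(Tf_i(x),j_i)$, the set $C_{\mathbf j}$ is invariant and $F_{T'}$ acts on it as $F_T\times\dots\times F_T$. Let $K\subseteq C(X',X')$ be compact. Then $K\cap C_{\mathbf j}$ is compact and lies in the product $K_1\times\dots\times K_m$ of its projections, which are compact. By Lemma~\ref{lem:entropy}(a),(c) and Theorem~\ref{thm:main},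
\[
h(F_{T'},K\cap C_{\mathbf j})\le\sum_{i=1}^mh(F_T,K_i)\le m\,h(F_T)=m\,h(T').
\]
So $h(F_{T'})\le m\,h(T')$, and with the lower bound $h(F_{T'})=m\,h(T')\in(0,\infty)$.
\end{proof}

\begin{remark}
We list where the hypotheses of Theorem~\ref{thm:main} enter.

That $T$ belongs to the flow is used in \eqref{eq:invariant}, in Proposition~\ref{prop:A} and in Proposition~\ref{prop:B}(c), each time to commute $T$ with $\varphi_s$. The map $T=j\circ g\circ r$ above shows that on the same space $h(F_T)$ can otherwise be infinite.

Minimality gives connectedness (used in Lemma~\ref{lem:g}), the uniform bound in Lemma~\ref{lem:dichotomy}, and the passage from one orbit to $X$ in Lemma~\ref{lem:dichotomy} and Proposition~\ref{prop:B}(a). For the base $(Y\times\{1,2\},S\times\mathrm{id})$, which is not minimal, the suspension is $X\times\{1,2\}$ and the entropy of the envelope is $2h(T)$.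

Total disconnectedness of $Y$ is used in Lemma~\ref{lem:basic}(d). That a point of $Y$ is determined by the central symbols along its orbit is used in the last step of Lemma~\ref{lem:reading}. That lemma fails if $S$ is a minimal isometry of a Cantor set: for $y'$ close to $y$ and outside its countable orbit, the paths $[y,t]=[S^{\lfloor t\rfloor}y,t-\lfloor t\rfloor]$ and $[y',t]$ stay close for all $t$, by uniform continuity of $p$ on $Y\times[0,1]$, but lie on different orbits.

Positive entropy is used to make $Y$ infinite, hence free of periodic points (Lemma~\ref{lem:basic}(b)), and to make the value $h(S)$ nonzero.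
\end{remark}

\begin{thebibliography}{9}

\bibitem{DST}
Tomasz Downarowicz, L'ubomir Snoha and Dariusz Tywoniuk,
\emph{Minimal spaces with cyclic group of homeomorphisms},
arXiv:1503.03246 (2015).

\bibitem{Walters}
Walters, \emph{An Introduction to Ergodic Theory}.

\end{thebibliography}
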